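# Completeness of the affine metric under the affine normal flow

Throughout, $n\ge 1$, hypersurfaces live in $\mathbb R^{n+1}$, and
$$a=\frac{n+2}{2(n+1)},\qquad c_n=na=\frac{n(n+2)}{2(n+1)} .$$
Note that $1-\frac1a=-\frac{n}{n+2}$. "Smooth strictly convex" means that the second fundamental form is definite. The convex side of such a hypersurface is the side on which the convex body lies.

## 1. The affine normal, the affine metric and affine spheres

**Definition (affine normal, affine metric).** Let $F$ be a local parametrization of a smooth strictly convex hypersurface, with $F_i=\partial_iF$. For a transverse vector field $\xi$ let $g_{ij}$ be the $\xi$-component of $\partial_i\partial_jF$. The (Blaschke) affine normal is the unique transverse field $\xi$ that points to the convex side and satisfies two conditions: $\partial_i\xi$ is tangential for every $i$, and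
$$\det(F_1,\dots,F_n,\xi)=\epsilon\sqrt{\det g},\qquad \epsilon=\pm1 \text{ (depending on orientation)}. \tag{1}$$
The tensor $g$ is then positive definite and is called the affine metric. Both conditions are invariant under volume-preserving affine maps, so $\xi$ and $g$ are too.

**Graphs.** Let $F(x)=(x,u(x))$ with $D^2u>0$. Then $\partial_i\partial_jF=u_{ij}e_{n+1}$. Write $e_{n+1}=\alpha\xi+{}$tangential, so that $g_{ij}=\alpha u_{ij}$. Up to sign, (1) says $1=\det(F_1,\dots,F_n,e_{n+1})=\alpha\sqrt{\det g}=\alpha^{1+n/2}(\det D^2u)^{1/2}$. Hence $\alpha=(\det D^2u)^{-1/(n+2)}$ and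
$$g_{ij}=(\det D^2u)^{-\frac1{n+2}}u_{ij},\qquad \xi\equiv(\det D^2u)^{\frac1{n+2}}\,e_{n+1}\ \text{ modulo tangent vectors.}\tag{2}$$

**Example (paraboloid).** For $u=\frac12|x|^2$ we have $\det D^2u=1$, so $g$ is the Euclidean metric $|dx|^2$ in the coordinate $x$. The constant field $e_{n+1}$ satisfies both conditions, so $\xi=e_{n+1}$.

**Example (sphere).** On the sphere of radius $\rho$ about $0$, symmetry suggests $\xi=-\mu F$ with $\mu$ constant, and then $\partial_i\xi$ is tangential. At the lowest point $u_{ij}=\rho^{-1}\delta_{ij}$, and (2) requires $|\xi|=\mu\rho=\rho^{-n/(n+2)}$. So $\xi=-\rho^{-1/a}F$.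

**Dilations.** Let $\tilde F=\lambda F$, $\lambda>0$, and try $\tilde\xi=\mu\xi$. Then $\tilde g=\lambda\mu^{-1}g$, and (1) requires $\lambda^n\mu=(\lambda/\mu)^{n/2}$, that is,
$$\tilde\xi=\lambda^{-\frac n{n+2}}\xi=\lambda^{1-\frac1a}\xi,\qquad \tilde g=\lambda^{1/a}g.\tag{3}$$

**Definition (hyperbolic affine sphere).** A smooth strictly convex hypersurface is a hyperbolic affine sphere with center $p$ if $\xi=k(F-p)$ for a constant $k>0$.

**Example (hyperbola).** Let $n=1$ and $F(\tau)=\sqrt c\,(e^\tau,e^{-\tau})$, a branch of $xy=c$. Since $F_{\tau\tau}=F$, the choice $\xi=kF$ has $\partial_\tau\xi$ tangential and $g_{\tau\tau}=1/k$. Condition (1) reads $|\det(F_\tau,kF)|=2ck=k^{-1/2}$, so $k=(2c)^{-2/3}$. This curve is asymptotic to the boundary of the quadrant $\{x,y>0\}$, and its center is the vertex.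

Cheng and Yau proved that every open convex cone containing no lines admits a hyperbolic affine sphere asymptotic to its boundary, unique up to scaling. They also proved that a hyperbolic affine sphere has complete affine metric if and only if it is properly embedded, if and only if it is asymptotic to the boundary of a convex cone containing no lines. In these statements the center is the vertex of the cone.

## 2. The flow of compact and of noncompact hypersurfaces

**Definition (affine normal flow).** A smooth family $F(\cdot,t)$ of strictly convex hypersurfaces is an affine normal flow if $\partial_tF=\xi$. By (2), a piece that is a graph $x_{n+1}=u(x,t)$ with the convex side above satisfies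
$$u_t=\Phi(D^2u),\qquad \Phi(S)=(\det S)^{\frac1{n+2}} .\tag{4}$$
The function $\Phi$ is increasing on positive definite matrices. A smooth compact strictly convex hypersurface shrinks to a point in finite time (Chow). Since $\xi$ points into the body, the bodies decrease in time. By (3), if $\mathcal M(t)$ is a flow, so is $\lambda\mathcal M(\lambda^{-1/a}t)$: its velocity is $\lambda^{1-1/a}\xi$.

**Example (balls and ellipsoids).** For spheres of radius $\rho(t)$ the flow is $\rho'=-\rho^{1-1/a}$, so $\rho(t)^{1/a}=r^{1/a}-t/a$. The extinction time is $a\,r^{1/a}$. By affine invariance, an ellipsoid whose volume is that of a ball of radius $r$ shrinks homothetically about its center with factor $\left(1-\frac{t}{a\,r^{1/a}}\right)^{a}$.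

**Lemma 1 (containment).** Let $K_1\subset K_2$ be bodies with smooth compact strictly convex boundaries and let $K_1(t),K_2(t)$ be the bodies bounded by the flows. Then $K_1(t)\subset K_2(t)$ while $K_1(t)$ exists, and $K_2(t)$ exists at least as long.

*Proof.* Translate so that $0\in\operatorname{int}K_1$. For $0<\lambda<1$ and $\delta>0$ put $\tilde K(t)=\lambda K_1((1+\delta)\lambda^{-1/a}t)$. Then $\tilde K(0)\subset\operatorname{int}K_2$, and graph pieces of $\partial\tilde K$ satisfy $\tilde u_t=(1+\delta)\Phi(D^2\tilde u)$. Suppose $\tilde K(t)\subset\operatorname{int}K_2(t)$ fails, and let $t_1>0$ be the first time of failure. The boundaries then touch at a point, with the same tangent plane. Near it, both are graphs with $\tilde u\ge u_2$ for $t\le t_1$ and equality at the touching point. There $\partial_t(\tilde u-u_2)\le0$ and $D^2\tilde u\ge D^2u_2$, so $\partial_t\tilde u=(1+\delta)\Phi(D^2\tilde u)>\Phi(D^2u_2)=\partial_tu_2$, a contradiction. Let $\delta\to0$ and $\lambda\to1$ to get $K_1(t)\subset K_2(t)$ while both exist. If $K_2$ became extinct at a time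 $T_2$ at which $K_1(T_2)$ still exists, then $K_2(t)\supset K_1(t)\supset K_1(T_2)$ for $t<T_2$. The last set has interior, so $K_2(t)$ could not shrink to a point. $\square$

**Definition (initial data).** Let $\hat{\mathcal L}\subset\mathbb R^{n+1}$ be an unbounded closed convex set with nonempty interior that contains no lines, and let $\mathcal L=\partial\hat{\mathcal L}$. No smoothness is assumed.

**Definition (recession cone).** The recession cone of a closed convex set $K$ is the closed convex cone of all $d$ with $K+\mathbb R_{\ge0}d\subset K$. If $K$ contains one ray in direction $d$, then $d$ belongs to it. So it contains no line when $K$ contains none. For the quadrant it is the quadrant; for $\{x_{n+1}\ge\frac12|x|^2\}$ it is the vertical ray $\mathbb R_{\ge0}e_{n+1}$.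

**Definition (flow of noncompact data).** Take smooth compact strictly convex hypersurfaces $\mathcal L^i$ bounding $K^1\subset K^2\subset\cdots$ with $K^i\to\hat{\mathcal L}$ locally in the Hausdorff sense. Let $\mathcal L^i(t)$ be their flows, which bound bodies $K^i(t)$. For fixed $t>0$ these exist for all large $i$, because the extinction times tend to infinity. The flow of $\mathcal L$ is the limit $\mathcal L(t)$ of $\mathcal L^i(t)$ as $i\to\infty$.

I use the following facts about this construction as given. The limit does not depend on the sequence. For each fixed $t>0$ the convergence is locally in $C^\infty$, and $\mathcal L(t)$ is a smooth, strictly convex, properly embedded hypersurface without boundary. If $\mathcal L$ is the boundary of an open convex cone containing no lines, then at every $t>0$ the solution is the homothetically expanding hyperbolic affine sphere asymptotic to the cone; in particular its affine metric is complete.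

**Example (paraboloid).** Let $\hat{\mathcal L}=\{x_{n+1}\ge\frac12|x|^2\}$. The ellipsoids
$$K^b=\left\{\tfrac{|x|^2}{b}+\tfrac{(x_{n+1}-b)^2}{b^2}\le1\right\}=\left\{x_{n+1}\ge\tfrac12|x|^2+\tfrac{x_{n+1}^2}{2b}\right\}$$
increase with $b$ and exhaust $\hat{\mathcal L}$. The ball of equal volume has radius $r$ with $r^{n+1}=b^{n/2}b$, so $r=b^a$, and the ellipsoid shrinks by $\sigma=(1-\frac{t}{ab})^a$. Its lower boundary at time $t$ is
$$b-b\sqrt{\sigma^2-\tfrac{|x|^2}{b}}=b(1-\sigma)+b\sigma\left(1-\sqrt{1-\tfrac{|x|^2}{b\sigma^2}}\right)\longrightarrow t+\tfrac12|x|^2$$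
in $C^\infty$ on compact sets. So $\mathcal L(t)$ is the paraboloid translated upward by $t$.

**Lemma 2.** Let $K^1\subset K^2\subset\cdots$ be convex bodies with interior and let $K$ be the closure of their union. Every compact subset of $\operatorname{int}K$ lies in $\operatorname{int}K^i$ for all large $i$. A point is a limit of points $x_i\in\partial K^i$ if and only if it lies in $\partial K$.

*Proof.* If $x\in\operatorname{int}K$, choose a small simplex in $K$ with $x$ in its interior, and move its vertices slightly so that they lie in $\bigcup K^i$ and $x$ stays in the interior. All vertices lie in $K^i$ for large $i$, so a neighborhood of $x$ lies in $\operatorname{int}K^i$. Compactness gives the first claim, and also shows that $x\in\operatorname{int}K$ is not a limit of boundary points. Neither is $x\notin K$. If $x\in\partial K$, every ball about $x$ contains a point of $\operatorname{int}K$, which lies in $K^i$ for large $i$, and a point outside $K\supset K^i$; hence it contains a point of $\partial K^i$. $\square$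

By Lemma 1 the bodies $K^i(t)$ increase with $i$. By Lemma 2, $\mathcal L(t)=\partial K(t)$, where $K(t)$ is the closure of $\bigcup_iK^i(t)$. Since each $K^i\subset\hat{\mathcal L}$ (a point of $K^i$ lies in all later $K^j$, hence in the limit), we get $K(t)\subset\hat{\mathcal L}$.

## 3. Completeness at positive times: the problem and the theorems

A Riemannian manifold is complete if every Cauchy sequence for its distance converges. An affine metric need not be complete, even on a smooth properly embedded hypersurface.

**Example (finite affine length).** Let $n=1$ and let $u$ solve $u''=(1+x^2)^{-3}$, $u(0)=u'(0)=0$. By (2), $g=(u'')^{2/3}dx^2=(1+x^2)^{-2}dx^2$, so the graph has total length $\int(1+x^2)^{-1}dx=\pi$: its affine metric is incomplete. The graph is admissible initial data. Indeed $u'$ is odd and tends to a positive number at $+\infty$, so $u$ grows linearly at both ends. No affine function dominates $u$, so the set above the graph contains no line.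

So completeness may fail at $t=0$, and the flow would have to create it instantly. The question, posed in John Loftin and Mao-Pei Tsui, "Ancient Solutions of the Affine Normal Flow", arXiv:math/0602484 (2006), is whether it does: *for every initial $\mathcal L$ as above and every $t>0$, is $(\mathcal L(t),\text{affine metric})$ complete?* The answer is yes.

**Theorem 1.** For every initial $\mathcal L$ as above and every $t>0$, the affine metric of $\mathcal L(t)$ is complete.

**Theorem 2.** Let $h$ be an affine function on $\mathbb R^{n+1}$ with $h\ge0$ on $\hat{\mathcal L}$ and $h\not\equiv0$. For every $t>0$, $h>0$ on $\mathcal L(t)$ and, in the affine metric,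
$$|\nabla\log h|^2\le\frac{c_n}{t}\quad\text{on }\mathcal L(t).\tag{5}$$
The same inequality, in the form $|\nabla h|^2\le\frac{c_n}th^2$, holds for smooth compact strictly convex flows when $h\ge0$ on the initial hypersurface. The constant $c_n$ is sharp for every $n$: equality holds in (5) at every point and every $t>0$ if $\hat{\mathcal L}=p+\mathbb R_{\ge0}e+\Gamma'$, where $\Gamma'$ is a closed convex cone without lines, with nonempty interior in a linear hyperplane $\ker\ell\not\ni e$, and $h=\ell(\cdot-p)$, $\ell(e)>0$. (Example: the orthant, with $h$ a coordinate.)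

**Theorem 3.** Assume (S): the space-time track $\{(x,t):x\in\mathcal L(t),\ t>0\}$ is closed in $\mathbb R^{n+1}\times(0,\infty)$ and is locally given by smooth maps $F(\cdot,t)$ with $\partial_tF=\xi$. If $h$ is as in Theorem 2 and equality holds in (5) at one point of $\mathcal L(t_0)$ for one $t_0>0$, then $\hat{\mathcal L}$ and $h$ are exactly of the form described in Theorem 2.

The facts given above provide smooth convergence only at each fixed time. That is why space-time smoothness (S) is a hypothesis; it is used only for Theorem 3.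

## 4. What the paraboloid and the quadrant demand

**Paraboloid.** $\mathcal L(t)$ is the graph of $\frac12|x|^2+t$ with $g=|dx|^2$, which is complete. For $h=x_{n+1}$,
$$|\nabla\log h|^2=\frac{|x|^2}{(\frac12|x|^2+t)^2},$$
with maximum $\frac1{2t}$ at $|x|^2=2t$. This is below $c_n/t$, since $c_n\ge c_1=\frac34$.

**Quadrant.** Here $\mathcal L(t)$ is a hyperbola $xy=c(t)$. Put $u=c/x$ into (4): $c'/x=(2c/x^3)^{1/3}$, so $c'=(2c)^{1/3}$, $c(0)=0$, and $(2c)^{2/3}=\frac43t$. (Section 9 proves that the limit family does satisfy (4).) By (2), $g=(u'')^{2/3}dx^2=\frac{4t}{3}\frac{dx^2}{x^2}$. This is complete, and for $h=x$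
$$|\nabla h|^2=\frac{3}{4t}\,x^2,\qquad |\nabla\log h|^2=\frac3{4t}=\frac{c_1}t .$$

**Why the obvious routes stop.** Each $\mathcal L^i(t)$ is compact, hence complete. But completeness does not pass to locally smooth limits: on $\mathbb R$ the complete metrics $\left((1+x^2)^{-2}+\frac1j\right)dx^2$ converge locally smoothly to the incomplete $(1+x^2)^{-2}dx^2$. So one needs an estimate that is uniform in $i$. A natural one is a bound for $|\nabla h|$, where $h$ is an affine function with compact sublevel sets on $\hat{\mathcal L}$. If $|\nabla h|\le C$ on $\mathcal L(t)$, then points at bounded distance have bounded $h$, and completeness follows. The evolution of $|\nabla h|^2$ is even favorable (Lemma 3 below: it is a subsolution). But the quadrant rules this out as a general method: there $|\nabla x|^2=\frac3{4t}x^2$ is unbounded, and the same happens for $h=x+y$, since $g(y\partial_y,y\partial_y)=g(x\partial_x,x\partial_x)=\frac{4t}{3}$ gives $|\nabla(x+y)|^2=\frac3{4t}(x-y)^2$.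

So a bound for $|\nabla h|$ must be allowed to grow linearly in $h$. Growth of this order is still enough for completeness, because $\int^\infty dh/h=\infty$. The quantity to bound is therefore $Q=|\nabla h|^2/h^2$. For linear $h$, (3) shows that under a dilation by $\lambda$ it is multiplied by $\lambda^{-1/a}$ while time is multiplied by $\lambda^{1/a}$, so $tQ$ is scale invariant. We aim at $tQ\le{}$const, with a constant that does not see the initial data. This will come from a differential inequality with a negative $Q^2$ term.

## 5. Structure equations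

The purpose of this section is to express second and third derivatives of $F$ through two tensors and to find the one divergence identity that we need.

Commas denote Levi-Civita covariant derivatives of $g$, applied componentwise to $\mathbb R^{n+1}$-valued functions. Write
$$F_{,ij}=C_{ij}^kF_k+g_{ij}\xi,\qquad \xi_i=-A_i^kF_k,\qquad H=A_k^k .\tag{6}$$
The second equation is the condition that $\xi_i$ be tangential. Indices are raised and lowered by $g$.

**Step 1: $A_{ij}$ is symmetric.** The Hessian $\xi_{,ij}$ is symmetric, and by (6) its $\xi$-component is $-A_i^kg_{kj}=-A_{ij}$.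

**Step 2: $C$ is totally symmetric.** Differentiate (6):
$$F_{,ijk}=C^l_{ij,k}F_l+C^l_{ij}(C^m_{lk}F_m+g_{lk}\xi)-g_{ij}A_k^mF_m .\tag{7}$$
By the Ricci identity, $F_{,ijk}-F_{,ikj}$ is a curvature term $R^m{}_{ijk}F_m$ (up to sign convention). It has no $\xi$-component, and its coefficients $R_{mijk}$ are antisymmetric in $(i,m)$. The $\xi$-component of (7) is $C_{ijk}:=C_{ij}^lg_{lk}$, so $C_{ijk}=C_{ikj}$. Together with $C_{ijk}=C_{jik}$ this is total symmetry.

**Step 3: the Codazzi equation.** The tangential coefficients of $F_{,ijk}-F_{,ikj}$ are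
$$C_{mij,k}-C_{mik,j}+C_{ij}^lC_{lkm}-C_{ik}^lC_{ljm}-g_{ij}A_{km}+g_{ik}A_{jm},\tag{8}$$
antisymmetric in $(i,m)$. Exchanging $i$ and $m$ turns $C_{ij}^lC_{lkm}$ into $C_{mj}^lC_{lki}=C_{ik}^lC_{ljm}$, so the quadratic terms are antisymmetric by themselves. The rest is antisymmetric too, and its symmetrization vanishes:
$$2(C_{mij,k}-C_{mik,j})=g_{ij}A_{km}+g_{mj}A_{ki}-g_{ik}A_{jm}-g_{mk}A_{ij}.\tag{9}$$

**Step 4: apolarity, $C_{ij}^j=0$.** Let $\Gamma_{ij}^k$ be the Christoffel symbols of $g$, so $\partial_i\partial_jF=(\Gamma_{ij}^k+C_{ij}^k)F_k+g_{ij}\xi$. Differentiate (1). Since $\xi_i$ is tangential, it contributes nothing, and $\partial_i\log\sqrt{\det g}=\Gamma^j_{ij}+C^j_{ij}$. The left side equals $\Gamma_{ij}^j$. Hence $C_{ij}^j=0$.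

**Step 5: the divergence of $C$.** Trace (9) over $k,m$. By apolarity $C^k{}_{ik,j}=0$, and the right side becomes $Hg_{ij}+A_{ij}-A_{ij}-nA_{ij}$. Thus
$$C_{ij}{}^k{}_{,k}=\tfrac12(Hg_{ij}-nA_{ij}).\tag{10}$$

## 6. Evolution equations and a differential inequality with the sharp constant

Let $\partial_tF=\xi$ be a smooth solution.

**Step 1: evolution of the metric.** Let $G_{ij}=\det(F_1,\dots,F_n,\partial_i\partial_jF)=\epsilon g_{ij}\sqrt{\det g}$. We have $\partial_tF_k=\xi_k=-A_k^lF_l$, and the $\xi$-component of $\partial_i\partial_j\xi$ is $-A_{ij}$ (it differs from $\xi_{,ij}$ by tangential terms). Hence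
$$\partial_tG_{ij}=-\epsilon(Hg_{ij}+A_{ij})\sqrt{\det g}.$$
Contract with $\epsilon g^{ij}/\sqrt{\det g}$: $\partial_t\log\det g+\frac n2\partial_t\log\det g=-(n+1)H$, so
$$\partial_t\log\sqrt{\det g}=-\frac{n+1}{n+2}H,\tag{11}$$
and then
$$\partial_tg_{ij}=-Hg_{ij}-A_{ij}+\frac{n+1}{n+2}Hg_{ij}=-\frac H{n+2}g_{ij}-A_{ij},\qquad \partial_tg^{ij}=\frac H{n+2}g^{ij}+A^{ij}.\tag{12}$$

**Step 2: affine functions.** Let $h$ be an affine function with linear part $\ell$, written $h$ also for $h\circ F$. Put $w=\ell(\xi)$, $P=|\nabla h|^2$, and $C(\nabla h)_{ij}=C_{ijk}h^k$, which is symmetric and trace-free. Applying $\ell$ to (6) and to $\partial_tF=\xi$,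
$$h_{ij}=C(\nabla h)_{ij}+wg_{ij},\quad \Delta h=nw,\quad \partial_th=w,\quad w_i=-A_i^kh_k,\quad |\nabla^2h|^2=|C(\nabla h)|^2+nw^2.\tag{13}$$
The last identity uses that $C(\nabla h)$ is trace-free. Let $L=\partial_t-\frac1{n+2}\Delta$.

**Lemma 3.**
$$Lh=\frac{2w}{n+2},\qquad LP=-\frac2{n+2}\left(2|C(\nabla h)|^2+nw^2\right).\tag{14}$$

*Proof.* First, $Lh=w-\frac{n}{n+2}w$. For $P=g^{ij}h_ih_j$, (12) and $\partial_th_i=w_i=-A_i^kh_k$ give
$$\partial_tP=\frac H{n+2}P+A(\nabla h,\nabla h)-2A(\nabla h,\nabla h)=\frac H{n+2}P-A(\nabla h,\nabla h).$$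
Next, $P_i=2h^jh_{ji}$, so $\Delta P=2|\nabla^2h|^2+2h^jh_{ij}{}^{,i}$. By (13), (10) and apolarity,
$$h_{ij}{}^{,i}=C_{ijl}{}^{,i}h^l+C_{ij}{}^l\left(C_l{}^{im}h_m+w\delta_l^i\right)+w_j=\tfrac12(Hh_j-nA_{jl}h^l)+C_{jil}C^{ilm}h_m-A_{jl}h^l .$$
Multiply by $2h^j$ and use $|\nabla^2h|^2=|C(\nabla h)|^2+nw^2$:
$$\Delta P=4|C(\nabla h)|^2+2nw^2+HP-(n+2)A(\nabla h,\nabla h).$$
In $\partial_tP-\frac1{n+2}\Delta P$ the terms with $A$ and $H$ cancel. This is the reason for the factor $\frac1{n+2}$ in $L$. $\square$

**Proposition 4.** Where $h>0$, $Q=P/h^2=|\nabla\log h|^2$ satisfies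
$$LQ\le-\frac1{c_n}Q^2.\tag{15}$$

*Proof.* **Step 1: an exact formula.** By (13), $\langle\nabla h,\nabla P\rangle=2h^ih^jh_{ij}=2C(\nabla h,\nabla h,\nabla h)+2wP$. For $\phi=h^{-2}$, viewed as a function of $h$, the product rule and (14) give
$$L(\phi P)=\phi LP+P\left(\phi'\tfrac{2w}{n+2}-\tfrac1{n+2}\phi''P\right)-\tfrac2{n+2}\phi'\langle\nabla h,\nabla P\rangle .$$
Put $v=\nabla\log h$, so $Q=|v|^2$, and $\omega=w/h$. With $\phi'=-2h^{-3}$ and $\phi''=6h^{-4}$ the four contributions are, each with the factor $\frac2{n+2}$ removed: $-2|C(v)|^2-n\omega^2$, then $-2\omega Q$, then $-3Q^2$, then $4C(v,v,v)+4\omega Q$. So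
$$LQ=\frac2{n+2}\left[-2|C(v)|^2+4C(v,v,v)-n\omega^2+2\omega Q-3Q^2\right].\tag{16}$$

**Step 2: a trace-free inequality.** Let $B$ be a trace-free symmetric bilinear form, $n\ge2$, and $e$ a unit vector with $b=B(e,e)$. The restriction of $B$ to $e^\perp$ has trace $-b$, hence squared norm at least $\frac{b^2}{n-1}$. So $|B|^2\ge b^2+\frac{b^2}{n-1}$, that is,
$$B(e,e)^2\le\kappa^2|B|^2,\qquad\kappa^2=\frac{n-1}n .\tag{17}$$
For $n=1$, $B=0$ and (17) holds trivially. Apply this to $B=C(v)$ and $e=v/|v|$ (if $v=0$ there is nothing to do): $|C(v,v,v)|\le\kappa|C(v)|Q$. Completing squares,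
$$-2|C(v)|^2+4C(v,v,v)\le-2|C(v)|^2+4\kappa|C(v)|Q\le2\kappa^2Q^2=\tfrac{2(n-1)}nQ^2,\qquad -n\omega^2+2\omega Q\le\tfrac1nQ^2.\tag{18}$$

**Step 3: the constant.** The bracket in (16) is at most $\left(2-\frac2n+\frac1n-3\right)Q^2=-\frac{n+1}nQ^2$, and $\frac2{n+2}\cdot\frac{n+1}n=\frac1{c_n}$. $\square$

*Remark.* With the cruder bound $|C(v,v,v)|\le|C(v)|Q$ the bracket is at most $(2+\frac1n-3)Q^2=-\frac{n-1}nQ^2$. For $n\ge2$ this still has a good sign but a worse constant. The trace-free inequality is what produces $c_n$.

## 7. The maximum principle on compact flows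

This section proves the statement of Theorem 2 for compact flows. Let $F:M\times[0,T)\to\mathbb R^{n+1}$ be a smooth compact strictly convex flow and let $h\ge0$ on $F(M,0)$.

**Step 1: $h\ge0$ persists.** By (13), $\partial_th=\frac1n\Delta_{g(t)}h$. For $\delta>0$ put $f=h+\delta(1+t)$, so $f>0$ at $t=0$ and $\partial_tf-\frac1n\Delta f=\delta>0$. At a first zero of $f$ we would have $\partial_tf\le0$ and $\Delta f\ge0$, a contradiction. So $f>0$; let $\delta\to0$.

**Step 2: the estimate.** Fix $\delta>0$ and replace $h$ by $h+\delta\ge\delta$. This is an affine function with the same gradient. Let $\psi=tQ$. By (15),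
$$L\psi\le Q-\frac t{c_n}Q^2=Q\left(1-\frac\psi{c_n}\right).\tag{19}$$
Suppose the maximum of $\psi$ on $M\times[0,T']$, $T'<T$, exceeded $c_n$. It would be attained at a point with $t>0$ and $Q>0$. There $\partial_t\psi\ge0\ge\Delta\psi$, so $L\psi\ge0$, while the right side of (19) is negative: a contradiction. So $|\nabla h|^2\le\frac{c_n}t(h+\delta)^2$. Let $\delta\to0$:
$$|\nabla h|^2\le\frac{c_n}th^2\qquad(0<t<T).\tag{20}$$
No norm of the initial hypersurface enters, so (20) can be applied to the approximating flows uniformly in $i$.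

## 8. Passage to the limit and completeness

**Step 1: the inequality on $\mathcal L(t)$.** Let $h\ge0$ on $\hat{\mathcal L}$, $h\not\equiv0$. Since $K^i\subset\hat{\mathcal L}$, (20) and $h\ge0$ hold on $\mathcal L^i(t)$ for all large $i$. Near any point of $\mathcal L(t)$ the hypersurfaces $\mathcal L^i(t)$ and $\mathcal L(t)$ are graphs of functions $u_i\to u$ in $C^\infty$. By (2) the metrics converge, and so do $h$ and $|\nabla h|^2$. Therefore
$$h\ge0,\qquad|\nabla h|^2\le\frac{c_n}th^2\qquad\text{on }\mathcal L(t).\tag{21}$$

**Step 2: $h>0$ on $\mathcal L(t)$.** Suppose $h(x)=0$ at some $x\in\mathcal L(t)$. Along a unit-speed curve $\gamma$ from $x$, (21) gives $|(h\circ\gamma)'|\le\sqrt{c_n/t}\;h\circ\gamma$, and Gronwall's inequality gives $h\circ\gamma=0$. So $h=0$ near $x$ in $\mathcal L(t)$. Since $h\not\equiv0$ vanishes at $x$, it is not constant, so $\mathcal L(t)$ contains an open piece of the hyperplane $\{h=0\}$. This contradicts strict convexity. So $h>0$, and dividing (21) by $h^2$ gives (5).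

**Step 3: an affine function with compact sublevel sets.** Let $\Gamma$ be the recession cone of $\hat{\mathcal L}$; it contains no line. There is a linear $\ell$ with $\ell>0$ on $\Gamma\setminus\{0\}$. To see this, note that the convex hull of the compact set $\Gamma\cap S^n$ is compact. It does not contain $0$: if $0=\sum\lambda_id_i$ with $\lambda_i>0$, $d_i\in\Gamma\cap S^n$, then $-d_1\in\Gamma$ and $\Gamma$ contains a line. Separate this hull strictly from $0$. For each $R$, the set $\hat{\mathcal L}\cap\{\ell\le R\}$, if nonempty, is closed and convex with recession cone $\Gamma\cap\{\ell\le0\}=\{0\}$, hence compact (Rockafellar, *Convex Analysis*, Thm. 8.4). So $\ell$ attains a minimum $m$ on $\hat{\mathcal L}$. Put $h=\ell-m+1\ge1$ on $\hat{\mathcal L}$.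

**Step 4: distances control $h$.** Integrate (5) along curves in $\mathcal L(t)$:
$$d_g(x,x_0)\ge\sqrt{\frac t{c_n}}\;\left|\log\frac{h(x)}{h(x_0)}\right|.\tag{22}$$

**Step 5: Cauchy sequences converge.** A $g$-Cauchy sequence eventually has finite, bounded mutual distances. So by (22) it lies eventually in $\mathcal L(t)\cap\{h\le R\}$ for some $R$. Since $\mathcal L(t)\subset\hat{\mathcal L}$, this set is contained in the compact set $\hat{\mathcal L}\cap\{h\le R\}$. It is closed in $\mathbb R^{n+1}$ because $\mathcal L(t)$ is properly embedded. Hence it is compact, also in the manifold topology, which is the topology of $d_g$. A subsequence converges, and a Cauchy sequence with a convergent subsequence converges. This proves Theorem 1. $\blacksquare$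

## 9. Cones that split off a ray attain equality

Here we prove the sharpness in Theorem 2. Translate so that $p=0$: $\hat{\mathcal L}=\mathbb R_{\ge0}e+\Gamma'$, $h=\ell$. Scaling $h$ does not change $Q$, so let $\ell(e)=1$. The set $\hat{\mathcal L}$ is a closed convex cone without lines and with nonempty interior. By the given fact on cones, $\mathcal L(t)$ is a hyperbolic affine sphere centered at $0$: $\xi=kF$ with $k=k(t)>0$.

**Step 1: scaling.** If $\mathcal L^i$ is an admissible sequence for $\hat{\mathcal L}$, then $\lambda\mathcal L^i$ is admissible for $\lambda\hat{\mathcal L}=\hat{\mathcal L}$, with flow $\lambda\mathcal L^i(\lambda^{-1/a}t)$. Since the limit is independent of the sequence, $\lambda\mathcal L(\lambda^{-1/a}t)=\mathcal L(t)$. With $\lambda=t^a$: $\mathcal L(t)=t^a\mathcal L(1)$.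

**Step 2: the family $t^a\mathcal L(1)$ satisfies (4).** Convergence is given at each fixed time only, so this needs an argument. Fix $q\in\mathcal L(t_0)$ and rotate coordinates so that near $q$ the hypersurface $\mathcal L(t_0)$ is a graph in the direction $e_{n+1}$ with the convex side above; let $q$ lie over $x_0$. Since $\mathcal L(t)=(t/t_0)^a\mathcal L(t_0)$, the implicit function theorem gives a smooth $u(x,t)$ with $D^2u>0$, defined for $x$ in a ball $B_0$ about $x_0$ and $t$ in an open interval $I_0\ni t_0$, whose graph at time $t$ lies in $\mathcal L(t)$. Take $t_1<t_0<t_2$ in $I_0$ and a smaller closed ball $\bar B\subset B_0$ about $x_0$, and put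
$$u_i(x,t)=\min\{y:(x,y)\in K^i(t)\}.$$
For fixed $t\in[t_1,t_2]$ and $x\in B_0$, near $(x,u(x,t))$ and for large $i$ the hypersurface $\mathcal L^i(t)$ is the graph of a function that is $C^\infty$-close to $u(\cdot,t)$, hence has positive Hessian. The body $K^i(t)$ lies on the convex side, that is, above, so this function is $u_i(\cdot,t)$. In particular $u_i(x,t)\to u(x,t)$ pointwise. At time $t_2$, compactness of $\bar B$ shows that $\bar B$ lies in the interior of the projection of $K^i(t_2)$ to the $x$-space for large $i$. As $K^i(t)\supset K^i(t_2)$ for $t\le t_2$, it lies in the interior of the projection of $K^i(t)$ as well. Over interior points of the projection the lower boundary has no vertical tangent plane (a vertical supporting plane would put $x$ on the boundary of the projection). So $u_i$ is smooth in $(x,t)$ on $\bar B\times[t_1,t_2]$, has positive Hessian, and solves (4).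

The $u_i$ are convex in $x$ and increasing in $t$, and converge pointwise to the continuous function $u$. The convergence is then locally uniform in $(x,t)$: for each fixed $t$ it is locally uniform in $x$ by convexity, and between the times of a fine partition $\tau_1<\tau_2<\cdots$ one has $u_i(x,\tau_j)\le u_i(x,t)\le u_i(x,\tau_{j+1})$, while $u$ is uniformly continuous.

Now let $\delta>0$ be small and $\varphi=u+\delta\left(|x-x_0|^2+(t-t_0)^2\right)$. The function $u-\varphi$ has a strict maximum at $(x_0,t_0)$, so by uniform convergence $u_i-\varphi$ has a local maximum at points $(x_i,\tau_i)\to(x_0,t_0)$. There $\varphi_t=\partial_tu_i=\Phi(D^2u_i)\le\Phi(D^2\varphi)$, since $0<D^2u_i\le D^2\varphi$. Let $i\to\infty$, then $\delta\to0$: $u_t\le\Phi(D^2u)$ at $(x_0,t_0)$. With $-\delta$ in place of $\delta$ (small enough that $D^2\varphi>0$) one gets local minima, $D^2u_i\ge D^2\varphi>0$, and $u_t\ge\Phi(D^2u)$. So $u_t=\Phi(D^2u)$ at $(x_0,t_0)$.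

**Step 3: $k=a/t$.** The curve $t\mapsto(t/t_0)^aq$ stays on $\mathcal L(t)$ and has velocity $\frac a{t_0}q$ at $t_0$. Modulo tangent vectors at $q$ this velocity equals $u_te_{n+1}$. By Step 2 and (2), $u_te_{n+1}=\Phi(D^2u)e_{n+1}\equiv\xi=k(t_0)q$. Since $q$ is transverse, $k(t_0)=a/t_0$.

**Step 4: a one-parameter group of symmetries.** Write points as $(x_1,x')\in\mathbb Re\oplus\ker\ell$. The maps
$$T_\lambda(x_1,x')=(\lambda^nx_1,\lambda^{-1}x'),\qquad\lambda>0,\tag{23}$$
have determinant $1$ and preserve $\hat{\mathcal L}$. If $\mathcal L^i$ is admissible, so is $T_\lambda\mathcal L^i$, with flow $T_\lambda\mathcal L^i(t)$; by independence of the limit, $T_\lambda\mathcal L(t)=\mathcal L(t)$. Since $x_1=h>0$ on $\mathcal L(t)$, every point can be moved to the slice $\mathcal L(t)\cap\{x_1=1\}$. The generator $(nx_1,-x')$ is tangent to $\mathcal L(t)$ and transverse to $\{x_1=1\}$, so the slice is smooth. If $f(z)$ parametrizes its $x'$-part (a point if $n=1$), then $\mathcal L(t)$ is parametrized by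
$$F(\tau,z)=(e^{n\tau},e^{-\tau}f(z)).$$

**Step 5: computation of $Q$.** We have $F_\tau=(ne^{n\tau},-e^{-\tau}f)$ and $F_{\tau\tau}=(n^2e^{n\tau},e^{-\tau}f)$, so
$$F_{\tau\tau}=(n-1)F_\tau+nF=(n-1)F_\tau+\tfrac nk\xi,\qquad F_{\tau z}=-F_z .$$
Hence $g_{\tau\tau}=n/k$ and $g_{\tau z}=0$. With $\log h=n\tau$,
$$|\nabla\log h|^2=n^2\cdot\frac kn=nk=\frac{na}t=\frac{c_n}t .$$
Equality holds everywhere. This completes the proof of Theorem 2. $\blacksquare$

## 10. Equality at one point forces the splitting cone

We prove Theorem 3. Assume (S), let $h$ be as in Theorem 2 with linear part $\ell$, and let equality hold in (5) at one point of $\mathcal L(t_0)$. Recall $\mathcal L(s)=\partial K(s)$ and $K(s)\subset\hat{\mathcal L}$, so $K(s)$ contains no lines.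

**Step 0: two facts on a closed convex set $K$ with interior and without lines.** They are needed to pass from local to global statements. Let $\Gamma_K$ be its recession cone and, as in Section 8, choose $\ell_K$ linear with $\ell_K>0$ on $\Gamma_K\setminus\{0\}$ (any nonzero $\ell_K$ if $\Gamma_K=\{0\}$).

*(i) $\partial K$ is connected.* Radial projection from an interior point identifies $\partial K$ with $S^n\setminus\Gamma_K$. If $\Gamma_K=\{0\}$ this is $S^n$. Otherwise it contains the connected closed hemisphere $\{\ell_K\le0\}$. For $d\in S^n\setminus\Gamma_K$ and $0\ne c\in\Gamma_K$, the vectors $d-\tau c$, $\tau\ge0$, never lie in $\Gamma_K$ (else $d\in\Gamma_K$), so they are nonzero, and $\ell_K(d-\tau c)\le0$ for large $\tau$. After normalization this is a path in $S^n\setminus\Gamma_K$ from $d$ into the hemisphere.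

*(ii) $K$ is the convex hull of $\partial K$.* Take $0\ne d\in\ker\ell_K$. Then $\pm d\notin\Gamma_K$, so every line in direction $d$ through an interior point meets $K$ in a segment with both endpoints in $\partial K$. In particular $\partial K$ determines $K$.

**Step 1: $Q\equiv c_n/s$ on $\mathcal L(s)$ for all $0<s\le t_0$.** This step spreads the equality over space and back in time. Let $\theta=c_n-tQ\ge0$. By (19), $L\theta=-L(tQ)\ge-\frac Q{c_n}\theta$, so
$$L\theta+\frac Q{c_n}\theta\ge0 .$$
If $\theta=0$ at a point at time $s$, the strong maximum principle in a local space-time parametrization (the zero-order term does no harm, since the minimum value is $0$) gives $\theta=0$ on a neighborhood of that point for all times in some $(s-\delta,s]$. So the zero set of $\theta$ in $\mathcal L(s)$ is open. It is closed by continuity, and $\mathcal L(s)$ is connected by Step 0(i). Hence $\theta\equiv0$ on $\mathcal L(s)$ as soon as it vanishes at one point. Let $J$ be the set of $s\in(0,t_0]$ with $\theta\equiv0$ on $\mathcal L(s)$. Then $t_0\in J$. If $s\in J$, then $\theta$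 vanishes somewhere on $\mathcal L(s')$ for all $s'<s$ close to $s$, so these $s'$ lie in $J$. If $s_j\in J$ decrease to $s_*>0$, take any point of $\mathcal L(s_*)$ and a local parametrization $F$ with that point as $F(y,s_*)$. Then $\theta=0$ at $(F(y,s_j),s_j)$, so $\theta=0$ at the point, and $s_*\in J$. Therefore $J=(0,t_0]$.

**Step 2: the equality case of the pointwise inequalities.** For $0<t\le t_0$ the function $tQ=c_n$ is constant, so $L(tQ)=0$ (at $t=t_0$ the time derivative is computed from the left). Thus $LQ=-Q/t=-Q^2/c_n$: equality holds in (15), hence in both parts of (18). The second part gives $\omega=Q/n$. The first gives $|C(v)|=\kappa Q$ and $C(v,v,v)=\kappa|C(v)|Q=\kappa^2Q^2$, which is equality in (17) for $e=v/|v|$ (note $Q>0$). Equality there forces the mixed entries $C(v)(e,e^\perp)$ to vanish and the block on $e^\perp$ to be a multiple of the identity. So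
$$C(v)=\mathrm{diag}\left(b,-\tfrac b{n-1},\dots,-\tfrac b{n-1}\right),\qquad b=\frac{C(v,v,v)}Q=\frac{n-1}nQ,$$
that is,
$$C(v)=v\otimes v-\frac Qn\,g,\qquad\omega=\frac Qn.\tag{24}$$
For $n=1$ both sides of the first formula are $0$.

**Step 3: $v$ is parallel and $\mathcal L(s)$ is an affine sphere.** By (13) and (24),
$$\nabla^2\log h=\frac{\nabla^2h}h-v\otimes v=C(v)+\omega g-v\otimes v=0 .$$
Since $w=\frac Qnh$ with $Q$ spatially constant, $w_i=-A_i^kh_k$ gives $Av=-\frac Qnv$. As $v$ is parallel, $v^iF_{,ijk}=(v^iF_i)_{,jk}$ is symmetric in $j,k$, so the contraction of (8) with $v^i$ vanishes. In it, $v^iC_{mij,k}=C(v)_{mj,k}=0$ by (24), and $v^iC_{ij}^lC_{lkm}=C(v)_j^lC_{lkm}=v_jC(v)_{km}-\frac QnC_{jkm}$. The terms $\frac QnC_{jkm}$ cancel under antisymmetrization in $j,k$, and what remains is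
$$v_jC(v)_{km}-v_kC(v)_{jm}-v_jA_{km}+v_kA_{jm}=0 .$$
Inserting (24), the terms $v_jv_kv_m$ cancel and
$$v_j\left(A_{km}+\tfrac Qng_{km}\right)=v_k\left(A_{jm}+\tfrac Qng_{jm}\right).$$
Contract with $v^j$ and use $Av=-\frac Qnv$: the right side vanishes, the left is $Q(A_{km}+\frac Qng_{km})$. So
$$A=-\frac Qng=-\frac as\,g\quad\text{on }\mathcal L(s).\tag{25}$$
Then $\xi_i=\frac asF_i$, and since $\mathcal L(s)$ is connected,
$$\xi=\frac as(F-p),\qquad p=p(s).\tag{26}$$

**Step 4: $p$ does not depend on $s$.** In a local parametrization $p=F-\frac sa\xi$, so $p$ is smooth in $s\le t_0$. Let $\nu$ be the conormal: $\nu(F_i)=0$, $\nu(\xi)=1$. Differentiate (1) in time. Since $\partial_sF_k=-A_k^lF_l$, the left side gives $(-H+\nu(\partial_s\xi))$ times the determinant. By (11) the right side gives $-\frac{n+1}{n+2}H$ times it. So $\nu(\partial_s\xi)=\frac H{n+2}=-\frac{na}{(n+2)s}$, by (25). On the other hand, (26) gives $\partial_s\xi=-\frac1s\xi+\frac as(\xi-p')$. Applying $\nu$ to this,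
$$\frac as\nu(p')=\frac1s\left(-1+a+\frac{na}{n+2}\right)=\frac1s\left(-1+a\,\frac{2n+2}{n+2}\right)=0 .$$
On a strictly convex hypersurface the Gauss map is a local diffeomorphism, so the conormals span the dual space. Hence $p'=0$.

**Step 5: the splitting of $\mathcal L(t_0)$.** Fix $s=t_0$, so $\frac a{t_0}=\frac Qn$. Let $V=v^iF_i$, $E=V+\xi$, $G=V-n\xi$. Since $v$ is parallel, (6) and (24) give $\partial_jV=C(v)_j^kF_k+v_j\xi=v_jV-\frac QnF_j+v_j\xi$, and $\partial_j\xi=\frac QnF_j$. Therefore
$$\partial_jE=v_jV+v_j\xi=v_jE,\qquad v^j\partial_jG=QV-\tfrac QnV+Q\xi-QV=-\tfrac QnG .$$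
Since $h_j=hv_j$, the first formula says $\partial_j(E/h)=0$: $E=he$ with a constant vector $e$. Moreover $\ell(V)=v^ih_i=Qh$ and $\ell(\xi)=w=\frac Qnh$, so $\ell(E)=\frac{n+1}nQh$ and $\ell(e)=\frac{n+1}nQ>0$, while $\ell(G)=Qh-nw=0$. From $E-G=(n+1)\xi$ and (26),
$$F-p=\frac nQ\xi=\frac n{(n+1)Q}(he+Y),\qquad Y=-G\in\ker\ell .\tag{27}$$
Also $\frac Qnh=w=\ell(\xi)=\frac Qn\ell(F-p)$. So $h=\ell(\cdot-p)$ on $\mathcal L(t_0)$, hence everywhere, since both are affine with linear part $\ell$.

By Theorem 1, $\mathcal L(t_0)$ is complete. The field $v$ has constant length, so its flow exists for all $\tau\in\mathbb R$. Along it, $\frac{dh}{d\tau}=v^ih_i=Qh$ and $\frac{dY}{d\tau}=-\frac QnY$. By (27), with $\lambda=e^{Q\tau/n}$, the flow acts on $F-p$ as the map $T_\lambda$ of (23) with respect to $\mathbb Re\oplus\ker\ell$. So $\mathcal L(t_0)-p$ is invariant under all $T_\lambda$, $\lambda>0$.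

**Step 6: the cone over $\mathcal L(t_0)-p$.** We need its basic geometry, which follows directly from (26). Let $M=\mathcal L(t_0)-p$, $K=K(t_0)-p$. At $x\in M$ let $m$ be a supporting functional: $m\ge m(x)$ on $K$, $m=0$ on the tangent space. As $\xi=\frac a{t_0}x$ points into the convex side transversally, $m(x)>0$; and since $M$ is smooth at $x$, the vector $x$ points into $\operatorname{int}K$. This has four consequences.

First, $0\notin K$, because $m(0)=0<m(x)$. In the same way, $rx\notin K$ for $0<r<1$.

Second, $rx\in\operatorname{int}K$ for $r>1$, $x\in M$. Indeed $\{r\ge1:rx\in K\}$ is a closed interval starting at $1$. If it ended at $r_1<\infty$, then $r_1x\in M$, and the vector $r_1x$ would point into $\operatorname{int}K$ there, contradicting maximality. So $rx\in K$ for all $r\ge1$; and $rx\in M$ with $r>1$ is impossible, since then $x=r^{-1}(rx)\notin K$ by the first consequence.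

Third, if $y\in K$, then $\{r>0:ry\in K\}$ has a smallest element $r_0>0$, because $K$ is closed and $0\notin K$; then $r_0y\in\partial K=M$, with $r_0\le1$. Hence $K=\{rx:r\ge1,\ x\in M\}$, and $rK\subset K$ for $r\ge1$.

Fourth, put $\mathcal C=\{rx:r>0,\ x\in M\}=\bigcup_{r>0}rK=\bigcup_{r>0}r\operatorname{int}K$. This is an open cone, and it is convex as a nested union of convex sets. Let $\Gamma$ be its closure; then $\operatorname{int}\Gamma=\mathcal C$. Each $x\in M$ spans a ray $\{rx:r\ge1\}$ in $K$, so $x$ lies in the recession cone of $K$. Hence $\Gamma$ is contained in that recession cone and contains no lines.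

**Step 7: $\Gamma=\mathbb R_{\ge0}e+\Gamma'$ with $\Gamma'=\Gamma\cap\ker\ell$.** Let $x=\frac n{(n+1)Q}(he+Y)\in M$ as in (27). By the $T_\lambda$-invariance, $T_\lambda x\in\Gamma$ for all $\lambda>0$. Since $\Gamma$ is a closed cone, letting $\lambda\to\infty$ in
$$\lambda^{-n}T_\lambda x=\tfrac n{(n+1)Q}(he+\lambda^{-n-1}Y)$$
gives $e\in\Gamma$, and letting $\lambda\to0$ in
$$\lambda T_\lambda x=\tfrac n{(n+1)Q}(\lambda^{n+1}he+Y)$$
gives $Y\in\Gamma'$. So $M\subset\mathbb R_{\ge0}e+\Gamma'\subset\Gamma$. The middle set is a cone, and it is closed because $e\notin\ker\ell$. Since $\Gamma$ is the closure of the cone over $M$, $\Gamma=\mathbb R_{\ge0}e+\Gamma'$. As $\Gamma$ has nonempty interior and contains no lines, $\Gamma'$ has nonempty interior in $\ker\ell$ and contains no lines.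

**Step 8: backward in time, $\mathcal L(s)$ is a dilate of $\mathcal L(t_0)$.** For $x\in\mathcal L(t_0)$ let $\gamma(s)=p+(s/t_0)^a(x-p)$, $0<s\le t_0$, which solves $\dot\gamma=\frac as(\gamma-p)$. I claim $\gamma(s)\in\mathcal L(s)$. If $\gamma(s_1)\in\mathcal L(s_1)$, take a local parametrization with $F(y,s_1)=\gamma(s_1)$. For $s\le s_1$ near $s_1$, (26) gives $\partial_sF(y,s)=\xi=\frac as(F(y,s)-p)$, the same equation with the same value at $s_1$, so $\gamma(s)=F(y,s)\in\mathcal L(s)$. The track is closed, so the property also passes to decreasing limits $s>0$. The claim follows. Thus $p+(s/t_0)^a(\mathcal L(t_0)-p)\subset\mathcal L(s)$. The left side is closed, and it is open in $\mathcal L(s)$ by invariance of domain. Since $\mathcal L(s)$ is connected, the two are equal. By Step 0(ii),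
$$K(s)=p+(s/t_0)^a(K(t_0)-p),\qquad\bigcup_{0<s\le t_0}K(s)=p+\bigcup_{0<r\le1}rK=p+\mathcal C=p+\operatorname{int}\Gamma .\tag{28}$$

**Step 9: $\hat{\mathcal L}=p+\Gamma$.** We know $K(s)\subset\hat{\mathcal L}$. Conversely let $B_{2r}(x)\subset\operatorname{int}\hat{\mathcal L}$. By Lemma 2, the closed ball of radius $r$ about $x$ lies in $K^i$ for all large $i$. By Lemma 1 and the example of balls, $x\in K^i(s)$ for all large $i$ when $0<s<a\,r^{1/a}$, so $x\in K(s)$ for all small $s>0$. Thus
$$\operatorname{int}\hat{\mathcal L}\subset\bigcup_{0<s\le t_0}K(s)\subset\hat{\mathcal L}.$$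
By (28) the middle set is $p+\operatorname{int}\Gamma$. Taking closures, $\hat{\mathcal L}=p+\Gamma=p+\mathbb R_{\ge0}e+\Gamma'$, with $h=\ell(\cdot-p)$ and $\ell(e)>0$ by Step 5. This is the form in Theorem 2, and Section 9 shows that every such pair gives equality. $\blacksquare$
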